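# Modular forms on $\Gamma_0(p)$ with $p$-integral Fricke transform: generation in weights $2,4,6$

Throughout, $p\ge 5$ is a prime, all weights are even, and $\mathbb Z_{(\ell)}$ is the ring of rational numbers with denominator prime to the prime $\ell$.

## 1. The ring of pairs $(u,\,u^p+Ah)$

Let $B=\mathbb F_p[Q,R]$, graded by $\deg Q=4$, $\deg R=6$. The Eisenstein series $E_{p-1}$ is a polynomial in $E_4,E_6$ with coefficients in $\mathbb Z_{(p)}$ (we check this in Section 4). Let $A\in B_{p-1}$ be its reduction, with $E_4\mapsto Q$, $E_6\mapsto R$. For $p=5$ we have $A=Q$, for $p=7$ we have $A=R$, and for $p=11$ we have $A=QR$, because $E_{10}=E_4E_6$.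

**Definition.** For even $k\ge2$ put $N_k=B_{p(k-1)+1}$ and
$$\mathcal P_k=\{(u,\;u^p+Ah):\ u\in B_k,\ h\in N_k\}\subseteq B_k\times B_{pk},\qquad \mathcal P=\mathbb F_p\oplus\bigoplus_{k\ge2}\mathcal P_k, \tag{1}$$
where $\mathbb F_p=\mathcal P_0$ sits diagonally in $B_0\times B_0$.

The degrees match: $(p-1)+p(k-1)+1=pk$. Equivalently, $\mathcal P_k$ is the set of $(u,y)\in B_k\times B_{pk}$ with $y\equiv u^p \bmod A$. Since $u\mapsto u^p$ is a homomorphism of $\mathbb F_p$-algebras, $\mathcal P$ is a graded $\mathbb F_p$-algebra under componentwise operations.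

**Example ($p=5$, by hand).** Here $A=Q$.

* Weight 2: $B_2=0$ and $N_2=B_6=\langle R\rangle$, so $\mathcal P_2$ is spanned by $x=(0,QR)$.
* Weight 4: $N_4=B_{16}=\langle Q^4,QR^2\rangle$, so $\mathcal P_4$ is spanned by $(Q,Q^5)$, $(0,Q^5)$ and $(0,Q^2R^2)=x^2$.
* Weight 6: $N_6=B_{26}=\langle Q^5R,Q^2R^3\rangle$, so $\mathcal P_6$ is spanned by $(R,R^5)$, $(0,Q^6R)=x\cdot(0,Q^5)$ and $(0,Q^3R^3)=x^3$.

So there is one new generator in weight 2, there are two in weight 4, and there is one in weight 6. The last one is forced: weight 2 elements have first coordinate $0$, so every weight 6 product of elements of weights 2 and 4 has first coordinate $0$, while $(R,R^5)$ does not. Is a new generator needed in weight 8? There $\mathcal P_8$ is spanned by $(Q^2,Q^{10})=(Q,Q^5)^2$ and the $(0,Qh)$ with $h\in B_{36}=\langle Q^9,Q^6R^2,Q^3R^4,R^6\rangle$. Multiplying elements $(0,Qh')$ by $(Q,Q^5)$ or $(R,R^5)$ gives all $h$ in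
$$Q^5B_{16}+R^5B_{6}=\langle Q^9,\,Q^6R^2,\,R^6\rangle .$$
The monomial $h=Q^3R^4$ is missing. It comes from a different kind of product: $(0,Q^2R^2)^2=(0,\,Q\cdot Q^3R^4)$. So weight 8 needs no new generator, but one has to use both kinds of product. Section 6 does this for all $p$ and all weights.

What is this ring for? It turns out to be the reduction modulo $p$ of a ring of integral modular forms, and finding generators of that ring is our problem.

## 2. Integral forms and the Fricke transform

For a subring $\Lambda\subseteq\mathbb C$, let $M_k(\Gamma_0(p),\Lambda)$ be the $\Lambda$-module of modular forms of weight $k$ on $\Gamma_0(p)$ whose $q$-expansions $\sum_{n\ge0} a_nq^n$, $q=e^{2\pi iz}$, lie in $\Lambda[[q]]$. Put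
$$M(\Gamma_0(p),\mathbb Z)=\mathbb Z\oplus\bigoplus_{k\ge2}M_k(\Gamma_0(p),\mathbb Z),$$
and similarly $M(\Gamma_0(p),\Lambda)$, with weight $0$ part $\Lambda$. Odd weights vanish because $-1\in\Gamma_0(p)$.

**Definition.** With $f|_k\gamma(z)=\det(\gamma)^{k/2}(cz+d)^{-k}f(\gamma z)$ and $W_p=\begin{pmatrix}0&-1\\p&0\end{pmatrix}$, put
$$\tilde f(z)=p^{k/2}(f|_kW_p)(z)=z^{-k}f\!\left(-\tfrac1{pz}\right)\qquad (f\in M_k(\Gamma_0(p))).$$

Then $\tilde f\in M_k(\Gamma_0(p))$, $\widetilde{fg}=\tilde f\tilde g$ and $\tilde{\tilde f}=p^kf$. If $h$ has level 1 and weight $k$, then $\tilde h(z)=p^kh(pz)$, and the form $f(z)=h(pz)$ has $\tilde f=h$. If $f$ has integral coefficients, then $\tilde f$ has rational ones. For a rational $q$-series $f$ let $v_p(f)=\min_n v_p(a_n)$.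

**Definition.** $S_0=\mathbb Z$, and for even $k\ge2$
$$S_k=\{f\in M_k(\Gamma_0(p),\mathbb Z):\ v_p(\tilde f)\ge0\}.$$

Since $\widetilde{fg}=\tilde f\tilde g$, we have $S_kS_m\subseteq S_{k+m}$, so the subalgebra of $M(\Gamma_0(p),\mathbb Z)$ generated by $S=\bigcup_kS_k$ is $\bigoplus_kS_k$.

**Example.** The forms $E_4(z)$ and $E_4(pz)$ are in $S_4$: their transforms are $p^4E_4(pz)$ and $E_4(z)$. In contrast, let
$$T(z)=\left(\frac{\eta(pz)^p}{\eta(z)}\right)^2\in M_{p-1}(\Gamma_0(p),\mathbb Z),\qquad \mathcal E(z)=\left(\frac{\eta(z)^p}{\eta(pz)}\right)^2 .$$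
From $\eta(-1/z)=\sqrt{z/i}\,\eta(z)$ we get $\mathcal E(-\tfrac1{pz})=\frac{(pz/i)^p\,\eta(pz)^{2p}}{(z/i)\,\eta(z)^2}=p^p(z/i)^{p-1}T(z)$. Hence
$$\tilde{\mathcal E}=\epsilon p^pT,\qquad \tilde T=\epsilon p^{-1}\mathcal E,\qquad \epsilon=(-1)^{(p-1)/2}. \tag{2}$$
The second formula follows from the first by applying the transform again. It also shows that $\mathcal E\in M_{p-1}(\Gamma_0(p))$. The fractional powers of $q$ in $\mathcal E$ cancel, and
$$\mathcal E=\prod_{n\ge1}(1-q^n)^{2p}(1-q^{pn})^{-2}\in1+p\,\mathbb Z[[q]].$$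
So $v_p(\tilde T)=-1$ and $T\notin S$, but $pT\in S_{p-1}$. We take as given the following **Known result**: the algebra $M(\Gamma_0(p),\mathbb Z)$ is generated by $T$ and $S$. It is used only in part 4 of Theorem B.

A graded $\mathbb Z$-algebra here is *generated in weight at most $n$* if it is generated by its components of weights $0,2,\dots,n$. The question is whether $\bigoplus_kS_k$ is generated in weight at most $6$. It is, for every prime $p\ge5$, and the bound $6$ is sharp for every $p$.

**Theorem A.** For every prime $p\ge5$, $\bigoplus_kS_k$ is generated as a $\mathbb Z$-algebra by $S_2,S_4,S_6$.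

**Theorem B.**

1. $\bigoplus_kS_k$ is not generated in weight at most $4$, for any $p\ge5$.
2. For even $k\ge2$, $S_k/pS_k\cong\{(u,y)\in B_k\times B_{pk}: y\equiv u^p\bmod A\}=\mathcal P_k$, compatibly with products.
3. For every ring $\mathbb Z[1/p]\subseteq\Lambda\subseteq\mathbb C$, the least $n$ such that $M(\Gamma_0(p),\Lambda)$ is generated over $\Lambda$ in weight at most $n$ is $n=6$ if $p\equiv1\pmod3$ and $n=4$ if $p\equiv2\pmod3$.
4. (Using the Known result.) $M(\Gamma_0(p),\mathbb Z)$ is generated by $S_2,S_4,S_6$ and $T$, and the least $n$ such that it is generated in weight at most $n$ is exactly $p-1$.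

**Dimension formulas.** Let $g$ be the genus of $X_0(p)$. It has two cusps, $\varepsilon_2=1+\left(\frac{-1}p\right)$ elliptic points of order 2 and $\varepsilon_3=1+\left(\frac{-3}p\right)$ of order 3. Elliptic points are the images of $z_0$ in the upper half plane whose stabilizer in $\Gamma_0(p)$ is larger than $\pm1$. For example, $\begin{pmatrix}2&-1\\5&-2\end{pmatrix}\in\Gamma_0(5)$ has trace $0$ and fixes $(2+i)/5$, an elliptic point of order 2. The matrix $\begin{pmatrix}2&-1\\7&-3\end{pmatrix}\in\Gamma_0(7)$ has trace $-1$, so it has order 3 and its fixed point is elliptic of order 3. For even $k\ge2$ (Diamond–Shurman, *A First Course in Modular Forms*, Thms 3.1.1, 3.5.1, Cor. 3.7.2),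
$$g-1=\tfrac{p+1}{12}-\tfrac{\varepsilon_2}4-\tfrac{\varepsilon_3}3-1,\qquad \dim M_k(\Gamma_0(p))=(k-1)(g-1)+\lfloor\tfrac k4\rfloor\varepsilon_2+\lfloor\tfrac k3\rfloor\varepsilon_3+k. \tag{3}$$
For $p=5$: $\varepsilon_2=2$, $\varepsilon_3=0$, $g=0$, and the dimensions in weights $2,4,6,8$ are $1,3,3,5$. These are the dimensions of $\mathcal P_2,\mathcal P_4,\mathcal P_6,\mathcal P_8$ in Section 1.

## 3. Lattices, and one prime at a time

**Lemma 1.** Let $k\ge 2$ be even.

1. $M_k(\Gamma_0(p),\mathbb C)$ has a basis contained in $M_k(\Gamma_0(p),\mathbb Z)$, and every form with rational coefficients has bounded denominators.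
2. $S_k$ is a free $\mathbb Z$-module of rank $\dim M_k(\Gamma_0(p))$.
3. For $\ell\ne p$: $S_k\otimes\mathbb Z_{(\ell)}=M_k(\Gamma_0(p),\mathbb Z_{(\ell)})$.
4. $S_k\otimes\mathbb Z_{(p)}=V_k:=\{f\in M_k(\Gamma_0(p),\mathbb Q):v_p(f)\ge0,\ v_p(\tilde f)\ge0\}$.

*Proof.* (1) For cusp forms an integral basis exists by Shimura, *Introduction to the Arithmetic Theory of Automorphic Functions*, Thm 3.52. For $k\ge4$, the pairs $(a_0(f),a_0(\tilde f))$ of $E_k(z)$ and $E_k(pz)$ are $(1,p^k)$ and $(1,1)$. These are independent, and there are two cusps, so the two series span a complement of the cusp forms. For $k=2$ formula (3) gives dimension $g+1$, and $pE_2(pz)-E_2(z)$, with constant term $p-1\neq0$, spans a complement. These Eisenstein series have rational coefficients with bounded denominators, so multiples of them are integral. A form with rational coefficients has rational coordinates in such a basis (solve a linear system with rational entries given by enough coefficients). So its denominators are bounded.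

(2) Finitely many coefficients determine a form of weight $k$, so $M_k(\Gamma_0(p),\mathbb Z)$ embeds in some $\mathbb Z^m$. Hence it is free of finite rank, and by (1) its rank is $\dim M_k(\Gamma_0(p))$. The map $f\mapsto\tilde f$ is linear and preserves rationality, and by (1) the transforms of a basis have bounded denominators. So $p^NM_k(\Gamma_0(p),\mathbb Z)\subseteq S_k$ for some $N$, and $S_k$ has the same rank.

(3) By the inclusion just found, $S_k\otimes\mathbb Z_{(\ell)}=M_k(\Gamma_0(p),\mathbb Z)\otimes\mathbb Z_{(\ell)}$. A form with coefficients in $\mathbb Z_{(\ell)}$ has bounded denominators, so an integer prime to $\ell$ multiplies it into $M_k(\Gamma_0(p),\mathbb Z)$. (4) is the same argument with an integer prime to $p$. $\square$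

**Lemma 2.** If for every prime $\ell$ the $\mathbb F_\ell$-algebra $\bigoplus_kS_k/\ell S_k$ is generated in weights $\le6$, then Theorem A holds.

*Proof.* Let $G$ be the subalgebra generated by $S_2,S_4,S_6$. The hypothesis says $G_k+\ell S_k=S_k$ for all $\ell$ and $k$. So the finitely generated abelian group $S_k/G_k$ satisfies $(S_k/G_k)/\ell=0$ for all $\ell$, and it is $0$. $\square$

## 4. Level one forms modulo $p$, and the trace

**Level one.** *Purpose: identify $B_k$ with level one forms mod $p$.* For even $k\ge0$, $M_k(SL_2(\mathbb Z),\mathbb Z_{(p)})$ is the weight $k$ part of $\mathbb Z_{(p)}[E_4,E_6]$. This is clear for $k=0$, and for $k=2$ both are $0$. For $k\ge4$ choose $i,j$ with $4i+6j=k$ and subtract $a_0(f)E_4^iE_6^j$ from $f$. The difference is $\Delta f'$ with $f'$ of weight $k-12$ (so $f'=0$ if $k<12$), and $f'$ has coefficients in $\mathbb Z_{(p)}$ because $\Delta\in q+q^2\mathbb Z[[q]]$. Now $\Delta=(E_4^3-E_6^2)/1728$, where $1728=2^63^3$ is a unit in $\mathbb Z_{(p)}$, and we conclude by induction.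

So $M_k(SL_2(\mathbb Z),\mathbb Z_{(p)})/p=B_k$. The $q$-expansion map $B_k\to\mathbb F_p[[q]]$ is injective for each fixed $k$: if a lift $f$ has all coefficients in $p\mathbb Z_{(p)}$, then $f/p$ is again in $M_k(SL_2(\mathbb Z),\mathbb Z_{(p)})$. It is not injective across weights: $A$ has $q$-expansion $1$, since $E_{p-1}\equiv1\pmod p$ by von Staudt–Clausen.

**Trace.** *Purpose: a way to pass from level $p$ to level one.* The cosets $\Gamma_0(p)\gamma$ in $SL_2(\mathbb Z)$ correspond to the bottom row of $\gamma$ as a point of $\mathbb P^1(\mathbb F_p)$. So representatives are $1$ and $\begin{pmatrix}0&-1\\1&0\end{pmatrix}\begin{pmatrix}1&j\\0&1\end{pmatrix}$, $0\le j<p$. Since $z^{-k}f(-1/z)=p^{-k}\tilde f(z/p)$ and $\sum_{j}\tilde f(\tfrac{z+j}p)=p\,\tilde f|U$, where $(\sum a_nq^n)|U=\sum a_{pn}q^n$, we get for $f$ of weight $k$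
$$\mathrm{Tr}f=f+p^{1-k}\,\tilde f|U\ \in M_k(SL_2(\mathbb Z)). \tag{4}$$

Let $f\in V_k$. A first attempt to see $f\bmod p$ as a level one form is to apply (4) to $f$. It stops at the factor $p^{1-k}$, which puts powers of $p$ in the denominator. The way around is to raise the weight first, by multiplying with a power of $\mathcal E$. This does not change $f$ modulo $p$, but the transform of $\mathcal E$ brings in $p^p$ and the weight costs only $p^{-(p-1)}$. By (2) and (4), for $j\ge0$,
$$\mathrm{Tr}(f\mathcal E^j)=f\mathcal E^j+\epsilon^j\,p^{\,1-k-j(p-1)+pj}\,(\tilde fT^j)|U=f\mathcal E^j+\epsilon^j\,p^{\,1-k+j}\,(\tilde fT^j)|U. \tag{5}$$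
Each factor $\mathcal E$ gains one power of $p$. So $j=k$ suffices, and $j=k-1$ suffices if already $p\mid\tilde f$.

**Lemma 3.** Let $k\ge2$ be even and $f\in V_k$.

1. $\tilde f\bmod p$ is the $q$-expansion of a unique $\alpha(f)\in B_k$.
2. $f\bmod p$ is the $q$-expansion of a unique $\beta(f)\in B_{pk}$.
3. If $v_p(\tilde f)\ge1$, then $\beta(f)\in A\cdot N_k$.

The maps $\alpha$ and $\beta$ are additive and multiplicative.

*Proof.* Uniqueness is injectivity of $q$-expansions in a fixed weight, and it implies the last sentence.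

(1) Apply (4) to $\tilde f$: since $\tilde{\tilde f}=p^kf$, $\mathrm{Tr}(\tilde f)=\tilde f+p\,f|U\equiv\tilde f\pmod p$, and the left side is in $M_k(SL_2(\mathbb Z),\mathbb Z_{(p)})$.

(2) Take $j=k$ in (5). The weight is $k+k(p-1)=pk$, and $\mathrm{Tr}(f\mathcal E^k)=f\mathcal E^k\pm p\,(\tilde fT^k)|U\equiv f\pmod p$.

(3) Take $j=k-1$ in (5). The weight is $k+(k-1)(p-1)=p(k-1)+1$, and $\mathrm{Tr}(f\mathcal E^{k-1})=f\mathcal E^{k-1}\pm(\tilde fT^{k-1})|U\equiv f\pmod p$, since $\tilde f\equiv0$. So $f\bmod p$ is the $q$-expansion of some $h\in N_k$. As $A$ has $q$-expansion $1$, it is also that of $Ah\in B_{pk}$, so $\beta(f)=Ah$. $\square$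

**Example.** For $p=5$ let $e=\frac{5E_2(5z)-E_2(z)}4=1+6q+\cdots\in 1+q\mathbb Z[[q]]$. From $E_2(-1/z)=z^2E_2(z)+\frac{6z}{\pi i}$ one computes $\tilde e=-5e$, so $e\in S_2$ and $\alpha(e)=0$. The $h$ in part 3 is in $N_2=B_6=\langle R\rangle$, and comparing constant terms gives $h=R$. Thus $e\equiv E_6\pmod 5$ (compare $6q$ with $-504q$), and $\beta(e)=QR$: the form $e$ gives the element $x$ of Section 1. For any $p$, $E_4(pz)$ has $\alpha=Q$, $\beta=Q^p$, and $E_4(z)$ has $\alpha=0$, $\beta=A^4Q$.

## 5. The reduction of $\bigoplus_k S_k$ modulo $p$ is $\mathcal P$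

We know that $(\alpha,\beta)$ maps $V_k$ into $B_k\times B_{pk}$. To find the image we count dimensions.

**Lemma 4.** For even $k\ge2$: $\dim M_k(\Gamma_0(p))=\dim B_k+\dim N_k$.

*Proof.* Put $s_k=\lfloor\frac k4\rfloor-\frac{k-1}4$, which is $\frac14$ for $k\equiv0$ and $-\frac14$ for $k\equiv2\pmod4$. Put $t_k=\lfloor\frac k3\rfloor-\frac{k-1}3$, which is $\frac13,0,-\frac13$ for $k\equiv0,1,2\pmod3$. Substituting in (3), the terms with $(k-1)\varepsilon_i$ cancel:
$$\dim M_k(\Gamma_0(p))=\tfrac{(k-1)(p+1)}{12}+1+\varepsilon_2s_k+\varepsilon_3t_k.$$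
In level one, $\dim B_k=-(k-1)+\lfloor\frac k4\rfloor+\lfloor\frac k3\rfloor+\frac k2=\frac{k-1}{12}+\frac12+s_k+t_k$ for even $k\ge2$. Let $K=p(k-1)+1$, an even number $\ge2$ with $N_k=B_K$. Since $\frac{k-1}{12}+\frac{K-1}{12}=\frac{(k-1)(p+1)}{12}$, it remains to see that $s_k+s_K=\varepsilon_2s_k$ and $t_k+t_K=\varepsilon_3t_k$.

If $p\equiv1\pmod4$, then $K\equiv k\pmod4$ and $\varepsilon_2=2$. If $p\equiv3\pmod4$, then $K\equiv2-k\pmod4$, so $s_K=-s_k$, and $\varepsilon_2=0$. If $p\equiv1\pmod3$, then $K\equiv k\pmod3$ and $\varepsilon_3=2$. If $p\equiv2\pmod3$, then $K\equiv2-k\pmod3$, so $t_K=-t_k$, and $\varepsilon_3=0$. $\square$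

**Proposition 5.** For even $k\ge2$, $(\alpha,\beta)$ induces an isomorphism $V_k/pV_k\cong\mathcal P_k$, compatible with products.

*Proof.* *Injectivity.* If $\alpha(f)=\beta(f)=0$, then $v_p(\tilde f)\ge1$ and $v_p(f)\ge1$, so $f/p\in V_k$.

*The elements $(u,u^p)$.* Lift $u\in B_k$ to $H\in M_k(SL_2(\mathbb Z),\mathbb Z_{(p)})$ and put $f(z)=H(pz)$. Then $\tilde f=H$, and $f=H(q^p)\equiv H(q)^p\pmod p$. So $f\in V_k$ maps to $(u,u^p)$. In particular $\alpha$ is onto $B_k$.

*The elements $(0,Ah)$.* By Lemma 1, $\dim V_k/pV_k=\dim M_k(\Gamma_0(p))$, so by Lemma 4 the kernel of $\alpha$ on $V_k/pV_k$ has dimension $\dim N_k$. By Lemma 3(3) and injectivity, $\beta$ embeds this kernel in $A\cdot N_k$, which also has dimension $\dim N_k$ because $B$ is a domain and $A\ne0$. So the image of the kernel is exactly $\{(0,Ah):h\in N_k\}$.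

If $f$ maps to $(u,y)$, subtract a form mapping to $(u,u^p)$. The difference lies in the kernel of $\alpha$, so $(u,y)\in\mathcal P_k$. Hence the image is $\mathcal P_k$. $\square$

## 6. $\mathcal P$ is generated in weights $\le6$

For homogeneous pieces, $B_mB_{m'}$ denotes the span of the products.

**Lemma 6.** Let $F,F'\in B$ be coprime nonzero homogeneous elements of degrees $a,b$. Then $(F,F')_m=B_m$ for all $m>a+b-10$, and for all $m$ if $a=0$ or $b=0$.

*Proof.* If $a=0$ or $b=0$, one of the two is a nonzero constant. Let $a,b>0$. Height one primes of the factorial ring $B$ are principal, so no height one prime contains both $F$ and $F'$. Hence $B/(F,F')$ has dimension $0$ and is a finite-dimensional vector space. As $F,F'$ is a regular sequence, its Hilbert series is $\frac{(1-t^a)(1-t^b)}{(1-t^4)(1-t^6)}$. This is therefore a polynomial, of degree $a+b-10$. $\square$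

**Proposition 7.** $\mathcal P$ is generated as an $\mathbb F_p$-algebra in weights $\le6$.

*Proof.* Let $\overline G\subseteq\mathcal P$ be the subalgebra generated by weights $\le6$. Let $k\ge8$ be even and assume $\mathcal P_j\subseteq\overline G$ for $j<k$.

**Step 1: reduce to an identity in $B$.** Every element of $\mathcal P_k$ is $(u,u^p)+(0,Ah)$. Since $u\mapsto(u,u^p)$ is a ring homomorphism, $(u,u^p)$ is a polynomial in $(Q,Q^p)\in\mathcal P_4$ and $(R,R^p)\in\mathcal P_6$, hence in $\overline G$. For the elements $(0,Ah)$ we have these products of elements of lower weight: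
$$(0,Ah)(Q,Q^p)=(0,A\,hQ^p)\ (h\in N_{k-4}),\qquad (0,Ah)(R,R^p)=(0,A\,hR^p)\ (h\in N_{k-6}),$$
$$(0,Ah)(0,Ah')=(0,A\cdot Ahh')\qquad(h\in N_i,\ h'\in N_{k-i},\ 2\le i\le k-2\text{ even}).$$
Put $n=p(k-1)+1$, so that $N_k=B_n$, $N_{k-4}=B_{n-4p}$, $N_{k-6}=B_{n-6p}$. It suffices to prove
$$B_n=Q^pB_{n-4p}+R^pB_{n-6p}+A\sum_iN_iN_{k-i}. \tag{6}$$

**Step 2: $k\ge12$, where the first two terms suffice.** Here $n\ge11p+1>10(p-1)$. A monomial $Q^iR^j$ with $i,j\le p-1$ has degree $4i+6j\le10(p-1)$. So every monomial of degree $n$ is divisible by $Q^p$ or $R^p$.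

Only $k=8$ ($n=7p+1$) and $k=10$ ($n=9p+1$) remain. There the first two terms may fail: for $p=5$, $k=8$ they miss $Q^3R^4$ (Section 1), and for $p=7$, $k=8$, $n=50$ they miss $Q^5R^5$. We now use multiples of $A$.

**Step 3: for $k=8,10$, show that**
$$B_n=Q^pB_{n-4p}+R^pB_{n-6p}+AB_{n-p+1}. \tag{7}$$
The polynomials $A$ and $Q^p$ need not be coprime, so we split off the powers of $Q$. Write $A=Q^aA_0$ with $Q\nmid A_0$. Then $4a\le p-1$. First, $Q^a$ and $R^p$ are coprime, and $4a+6p-10\le7p-11<n$. So by Lemma 6 (trivially if $a=0$)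
$$B_n=Q^aB_{n-4a}+R^pB_{n-6p}.$$
Next, $A_0$ and $Q^{p-a}$ are coprime, of degrees $p-1-4a$ and $4(p-a)$, and $(p-1-4a)+4(p-a)-10=5p-11-8a<n-4a$. So by Lemma 6
$$B_{n-4a}=A_0B_{n-p+1}+Q^{p-a}B_{n-4p}.$$
Multiplying this by $Q^a$ and inserting it above gives (7).

**Step 4: for $k=8,10$, show that $B_{n-p+1}=N_iN_{k-i}$ for a suitable $i$.** In a monomial $Q^iR^j$ of degree $m$, the residues $i\bmod3$ and $j\bmod2$ are determined by $m\bmod12$. Hence for even $m\ge4$
$$B_m=\varphi_m\Pi_d,\qquad \Pi_d=\langle Q^{3j}R^{2(d-j)}\rangle_{0\le j\le d},\qquad 12d=m-\deg\varphi_m,$$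
with $\varphi_m=1,\ Q^2R,\ Q,\ R,\ Q^2,\ QR$ for $m\equiv0,2,4,6,8,10\pmod{12}$. (The one case with $\deg\varphi_m>11$ is $m\equiv2$, and there $m\ge4$ means $m\ge14=\deg Q^2R$.) Clearly $\Pi_d\Pi_{d'}=\Pi_{d+d'}$. So for even $m,m'\ge4$
$$\varphi_m\varphi_{m'}=\varphi_{m+m'}\ \Longrightarrow\ B_mB_{m'}=B_{m+m'} .$$
Recall $N_2=B_{p+1}$, $N_4=B_{3p+1}$, $N_6=B_{5p+1}$, $N_8=B_{7p+1}$; all degrees are at least $p+1\ge6$. The targets are $B_{6p+2}$ for $k=8$ and $B_{8p+2}$ for $k=10$. For $k=8$ always $6p+2\equiv8\pmod{12}$, with $\varphi=Q^2$. The table gives the choice according to $p\bmod12$; all congruences are mod 12.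

| $p$ | $k=8$, target $\varphi=Q^2$ | $k=10$ |
|---|---|---|
| $1$ | $N_4N_4$: $3p+1\equiv4$; $Q\cdot Q$ | $8p+2\equiv10$; $N_4N_6$: $3p+1\equiv4$, $5p+1\equiv6$; $Q\cdot R=QR$ |
| $5$ | $N_4N_4$: $3p+1\equiv4$; $Q\cdot Q$ | $8p+2\equiv6$; $N_2N_8$: $p+1\equiv6$, $7p+1\equiv0$; $R\cdot1=R$ |
| $7$ | $N_2N_6$: $p+1\equiv8$, $5p+1\equiv0$; $Q^2\cdot1$ | $8p+2\equiv10$; $N_4N_6$: $3p+1\equiv10$, $5p+1\equiv0$; $QR\cdot1=QR$ |
| $11$ | $N_2N_6$: $p+1\equiv0$, $5p+1\equiv8$; $1\cdot Q^2$ | $8p+2\equiv6$; $N_2N_8$: $p+1\equiv0$, $7p+1\equiv6$; $1\cdot R=R$ |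

In each entry the product of the two $\varphi$'s is the $\varphi$ of the target. Now (7) and Step 4 give (6). $\square$

Since $S_k/pS_k=V_k/pV_k\cong\mathcal P_k$, the hypothesis of Lemma 2 holds for $\ell=p$.

## 7. Primes $\ell\ne p$: forms as sections of line bundles

For $\ell\neq p$ one would like to view $\bigoplus_kS_k/\ell S_k$ as sections of line bundles on a smooth curve and quote a theorem on multiplication of sections. For $\ell=p$ this cannot work as it stands, because $\mathcal P$ has zero divisors. Indeed $pT\in S_{p-1}$ has $\widetilde{pT}=\epsilon\mathcal E\equiv\epsilon$, so it maps to $(\epsilon A,0)$, while $E_4$ maps to $(0,A^4Q)$, and the product of these is $0$. For $\ell\ne p$ the plan works except at one weight, as we shall see.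

Fix $\ell\ne p$ (with $\ell=2,3$ allowed), let $F=\mathbb F_\ell$, and let $X$ be the coarse modular curve $X_0(p)$ over $\mathbb Z_{(\ell)}$, with special fibre $X_F$. We use these standard facts (Igusa; Deligne–Rapoport; Katz–Mazur).

* $X$ is smooth and proper over $\mathbb Z_{(\ell)}$, with geometrically connected fibres.
* Over $\mathbb Z_{(\ell)}$-algebras, pairs $(E,C)$, with $E$ an elliptic curve and $C$ a subgroup of order $p$, define points of $X$. Over an algebraically closed field the non-cuspidal points are the isomorphism classes of such pairs.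
* The cusp $\infty$ is a section. The completion of the local ring of $X$ at its closed point $\infty_F$ is $\mathbb Z_\ell[[q]]$, with $(q)$ the ideal of the section, compatibly with $q$-expansions. The completion of $X_{\mathbb Q}$ at $\infty$ is $\mathbb Q[[q]]$.

Smoothness at non-cuspidal points with extra automorphisms, also for $\ell=2,3$, can be seen as follows. After base change to $W=W(\overline{\mathbb F}_\ell)$ the complete local ring is $W[[t]]^H$ with $H$ a finite group acting faithfully and $W$-linearly. Put $s=\prod_{h\in H}h(t)$. Modulo $\ell$ each $h(t)$ is a uniformizer, so $s\bmod\ell$ has order $|H|$. By Weierstrass preparation $W[[t]]$ is free of rank $|H|$ over $W[[s]]$. So $W[[s]]\subseteq W[[t]]^H$ have the same fraction field, and as $W[[s]]$ is normal and the extension is integral, $W[[t]]^H=W[[s]]$.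

Thus $X$ is regular, and $X_F$ is an irreducible smooth curve of genus $g$. Let $\mathcal C,D_2,D_3$ be the closures in $X$ of the reduced divisors on $X_{\mathbb Q}$ of cusps, of elliptic points of order 2, and of elliptic points of order 3. They are Cartier divisors because $X$ is regular. They are finite flat over $\mathbb Z_{(\ell)}$ of degrees $2,\varepsilon_2,\varepsilon_3$, so they restrict to effective Cartier divisors of these degrees on $X_F$. For $n\ge1$ put
$$L_n=\Omega_X^{\otimes n}\big(n\,\mathcal C+\lfloor\tfrac n2\rfloor D_2+\lfloor\tfrac{2n}3\rfloor D_3\big),\qquad \deg L_n=2gn+\lfloor\tfrac n2\rfloor\varepsilon_2+\lfloor\tfrac{2n}3\rfloor\varepsilon_3. \tag{8}$$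

So $\deg L_1=2g$ and $\deg L_n\ge2g+1$ for $n\ge2$. For $g\ge1$ this is clear. For $g=0$, (3) gives $\frac{\varepsilon_2}4+\frac{\varepsilon_3}3=\frac{p+1}{12}>0$, so $\varepsilon_2+\varepsilon_3>0$, and both floors are at least $1$.

**Lemma 8.** For $n\ge1$, $f\mapsto f\,(dq/q)^n$ is an isomorphism $M_{2n}(\Gamma_0(p),\mathbb Z_{(\ell)})\cong H^0(X,L_n)$. These maps are multiplicative, and $H^0(X,L_n)/\ell=H^0(X_F,L_n|_{X_F})$.

*Proof.* Multiplicativity is clear, as $L_a\otimes L_b\subseteq L_{a+b}$.

**Step 1: over $\mathbb C$ and $\mathbb Q$.** Over $\mathbb C$ this is classical (Diamond–Shurman, §3.5). At a cusp, holomorphy of $f$ means that $f(dq/q)^n$ has a pole of order at most $n$. At an elliptic point of order $e$, let $w$ be a coordinate upstairs and $t=w^e$. Then $f\,(dw)^n=e^{-n}f\,w^{-(e-1)n}(dt)^n$, so holomorphy of $f$ means order at least $-n(e-1)/e$ in $t$, that is at least $-\lfloor n(e-1)/e\rfloor$. This is $-\lfloor n/2\rfloor$ for $e=2$ and $-\lfloor2n/3\rfloor$ for $e=3$. Next, $H^0(X_{\mathbb C},L_n)=H^0(X_{\mathbb Q},L_n)\otimes\mathbb C$,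 and expansion at $\infty$ is injective. Take a $\mathbb Q$-basis of $H^0(X_{\mathbb Q},L_n)$; its expansions are rational and independent over $\mathbb C$. So a section over $\mathbb C$ with expansion in $\mathbb Q[[q]]$ has rational coordinates. Hence $M_{2n}(\Gamma_0(p),\mathbb Q)\cong H^0(X_{\mathbb Q},L_n)$.

**Step 2: over $\mathbb Z_{(\ell)}$, compare two valuations.** Let $\xi$ be the generic point of $X_F$. Every other point of codimension 1 of $X$ lies in $X_{\mathbb Q}$. As $X$ is regular, a section over $X_{\mathbb Q}$ extends to $X$ if and only if it is regular at $\xi$. We show that for $0\ne f\in M_{2n}(\Gamma_0(p),\mathbb Q)$ the order of $f(dq/q)^n$ at $\xi$ is $v_\ell(f)$; this proves the first claim.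

Let $O$ be the local ring of $X$ at $\infty_F$, $\hat O=\mathbb Z_\ell[[q]]$ its completion, and $t\in O$ a generator of the ideal of the section $\infty$. Then $t=qc$ with $c\in\hat O^\times$, so $\frac{dt}t=r\frac{dq}q$ with $r=1+qc'/c\in\hat O^\times$. At $\xi$, $t$ is a unit, $dt$ generates $\Omega_X$, and the divisors $\mathcal C,D_2,D_3$ are trivial. So $(dt/t)^n$ generates $L_n$ at $\xi$. The ring $O$ is regular local, hence factorial, and $\ell$ is a prime element of it. Write $f(dq/q)^n=h\,(dt/t)^n$ with $h=\ell^ma/b$, where $a,b\in O$ are not divisible by $\ell$. The order at $\xi$ is $m$. By faithful flatness of $O\to\hat O$ (so $O/\ell\to\hat O/\ell$ is injective), $\ell$ does not divide $a,b$ in $\hat O$. Comparing expansions, $bf=\ell^ma\,r^n$. Here $f$ has bounded denominators (Lemma 1), so all terms lie in $\mathbb Z_\ell[[q]][1/\ell]$, where the Gauss valuation is multiplicative, and it is $0$ on $a,b,r$. Hence $v_\ell(f)=m$.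

**Step 3: reduction.** As $\deg L_n\ge2g>2g-2$, $H^1(X_F,L_n|_{X_F})=0$. From $0\to L_n\xrightarrow{\ \ell\ }L_n\to L_n|_{X_F}\to0$ we get $H^1(X,L_n)/\ell=0$, so $H^1(X,L_n)=0$ by Nakayama. The same sequence then gives $H^0(X,L_n)/\ell=H^0(X_F,L_n|_{X_F})$. $\square$

With Lemma 1(3): $S_{2n}/\ell S_{2n}\cong H^0(X_F,L_n)$, compatibly with products.

**Theorem 9** (Castelnuovo–Mumford; Mumford, *Varieties defined by quadratic equations*, Thm 6). On a smooth projective geometrically connected curve of genus $g$ over a field, if $\deg N\ge2g$ and $\deg N'\ge2g+1$, then $H^0(N)\otimes H^0(N')\to H^0(N\otimes N')$ is surjective.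

The statement over the algebraic closure implies it over the field, since $H^0$ commutes with extension of the field. On $\mathbb P^1$ it says that products of monomials of degrees $a\ge0$ and $b\ge1$ give all monomials of degree $a+b$.

By (8), for $a\ge1$, $b\ge2$ the products of sections of $L_a$ and $L_b$ on $X_F$ span $H^0(X_F,L_a\otimes L_b)$. But $L_a\otimes L_b$ may be smaller than $L_{a+b}$:
$$L_{a+b}=L_a\otimes L_b(\delta_2D_2+\delta_3D_3), \tag{9}$$
where $\delta_2=1$ if $a,b$ are both odd and $\delta_2=0$ otherwise. Similarly $\delta_3=1$ if the fractional parts of $2a/3$ and $2b/3$ sum to at least $1$, and $\delta_3=0$ otherwise. These fractional parts are $0,\frac23,\frac13$ for residues $0,1,2$ mod 3.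

**Example.** For $p=7$: $g=0$, $\varepsilon_2=0$, $\varepsilon_3=2$, and $\deg L_n=2\lfloor2n/3\rfloor$ is $0,2,4$ for $n=1,2,3$. The products from $1+2$ span a space of dimension $3$ in the $5$-dimensional $H^0(L_3)$, because $\delta_3=1$.

## 8. Weight 12, and elliptic points that stay apart modulo $\ell$

We want to write $n=a+b$ with $\delta_2=\delta_3=0$ for each $n\ge4$. For $n=6$ this is impossible: $1+5$ has $(\delta_2,\delta_3)=(1,1)$, $2+4$ has $(0,1)$, and $3+3$ has $(1,0)$. For $p=13$, where $g=0$ and $\varepsilon_2=\varepsilon_3=2$, $H^0(L_6)$ has dimension $15$, while $L_2\otimes L_4$ and $L_3\otimes L_3$ both have degree $12$. Each of these two decompositions gives only a subspace of dimension $13$: the sections vanishing along $D_3$, respectively along $D_2$. The way out is to add the two subspaces. This works if $D_2$ and $D_3$ have no common point on $X_F$. That is not obvious for $\ell=2,3$: the underlying curves $E$ have $j=1728$ and $j=0$, and $1728\equiv0$ modulo $2$ and $3$. It is the subgroup $C$ that keeps the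 points apart.

**Lemma 10.** $D_2|_{X_F}$ and $D_3|_{X_F}$ have disjoint supports.

*Proof.* Suppose a geometric point $x\in X_F(\overline{\mathbb F}_\ell)$ lies on both.

**Step 1: $x$ is a specialization of an elliptic point of each order.** Let $i\in\{2,3\}$, $D_i=\mathrm{Spec}\,\Gamma$, with $\Gamma$ finite flat over $\mathbb Z_{(\ell)}$, and let $\mathfrak m$ be the kernel of $x:\Gamma\to\overline{\mathbb F}_\ell$. By going down for flat extensions there is a prime $\mathfrak q\subseteq\mathfrak m$ with $\mathfrak q\cap\mathbb Z_{(\ell)}=0$. Embed $\Gamma/\mathfrak q$ in $\overline{\mathbb Q}$ and choose a prime over $\mathfrak m/\mathfrak q$ in its integral closure there. This gives a place of $\overline{\mathbb Q}$ above $\ell$, with residue field identified with $\overline{\mathbb F}_\ell$ compatibly with $x$, and an elliptic point of order $i$ specializing to $x$ at this place. (The places for $i=2$ and $i=3$ may differ; this does no harm.)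

**Step 2: automorphisms specialize.** The elliptic point is represented by a pair $(E,C)$ over $\overline{\mathbb Q}$ with an automorphism of $E$ preserving $C$, of order $4$ for $i=2$ and of order $3$ for $i=3$. The curve $E$ has complex multiplication, hence potentially good reduction. So over the (local) ring of integers of a suitable finite extension, $E$ extends to an elliptic curve, $C$ extends to a finite étale subgroup (as $\ell\ne p$), and the automorphism extends and preserves it. The extended pair gives a point of $X$ over this ring, and by separatedness of $X$ its reduction is $x$. So $x$ is not a cusp, and the reduced pairs for $i=2$ and $i=3$ both represent $x$. Hence they are isomorphic; call this pair $(\bar E,\bar C)$. Reduction of endomorphisms is injective, because it preserves degrees, so orders are preserved. Thus $\mathrm{Aut}(\bar E,\bar C)$ has elements of orders $4$ and $3$.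

**Step 3: this is impossible.** The group $\mathrm{Aut}(\bar E,\bar C)$ acts faithfully on $\bar C\cong\mathbb Z/p$. Indeed, if $\alpha\ne1$ is the identity on $\bar C$, then $\bar C\subseteq\ker(\alpha-1)$, so $p$ divides $\deg(\alpha-1)=2-\mathrm{tr}\,\alpha$. But $\alpha\neq1$ and $|\mathrm{tr}\,\alpha|\le2$ give $0<2-\mathrm{tr}\,\alpha\le4$, contradicting $p\ge5$. So the group embeds in $\mathbb F_p^\times$, is cyclic, and contains an element of order $12$. In the division algebra $\mathrm{End}(\bar E)\otimes\mathbb Q$ that element generates a field in which it is a root of the irreducible polynomial $\Phi_{12}$ of degree $4$. But every element there has degree at most $2$ over $\mathbb Q$. $\square$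

**Proposition 11.** For $\ell\ne p$, $\bigoplus_kS_k/\ell S_k$ is generated in weights $\le6$.

*Proof.* By $S_{2n}/\ell S_{2n}\cong H^0(X_F,L_n)$ it suffices to show that for $n\ge4$, $H^0(X_F,L_n)$ is spanned by products of sections of $L_a,L_b$ with $a,b<n$, $a+b=n$; then use induction. In what follows all bundles are restricted to $X_F$.

**Step 1: $n\ne6$.** Use $4=2+2$, $5=2+3$, $7=3+4$, and $n=6+(n-6)$ for $n\ge8$. In no case are both summands odd. The fractional parts in the rule for $\delta_3$ are $\frac13+\frac13$, $\frac13+0$, $0+\frac23$, and $0+(\text{something less than }1)$. So $\delta_2=\delta_3=0$, $L_n=L_a\otimes L_b$ with $a,b\ge2$, and Theorem 9 applies.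

**Step 2: $n=6$.** By Theorem 9 and (9), $3+3$ and $2+4$ show that the span of products contains
$$H^0(X_F,L_6(-D_2))+H^0(X_F,L_6(-D_3)).$$
By Lemma 10 the sequence
$$0\to L_6(-D_2-D_3)\to L_6(-D_2)\oplus L_6(-D_3)\to L_6\to0$$
with maps $s\mapsto(s,-s)$ and $(s,s')\mapsto s+s'$ is exact, since near each point at least one of the two divisors is trivial. The bundle on the left has degree $12g+3\varepsilon_2+4\varepsilon_3-\varepsilon_2-\varepsilon_3=12g+2\varepsilon_2+3\varepsilon_3>2g-2$, so its $H^1$ vanishes. Hence the sum above is all of $H^0(X_F,L_6)$. $\square$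

*Proof of Theorem A.* By Proposition 7 (with Lemma 1(4) and Proposition 5) for $\ell=p$, and by Proposition 11 for $\ell\ne p$, $\bigoplus_kS_k/\ell S_k$ is generated in weights $\le6$ for every prime $\ell$. By Lemma 2, $\bigoplus_kS_k$ is generated by $S_2,S_4,S_6$. $\blacksquare$

## 9. Sharpness, other coefficient rings, and the generator $T$

We prove the four parts of Theorem B.

**Part 1: weight 6 is needed for $S$.** This is the first-coordinate obstruction of Section 1. The form $f(z)=E_6(pz)$ lies in $S_6$, with $\tilde f=E_6$ and $v_p(\tilde f)=0$. If the algebra were generated in weight at most $4$, $f$ would be a $\mathbb Z$-combination of products $u_1u_2u_3$ and $u_1w$ with $u_i\in S_2$, $w\in S_4$. By Lemma 3(1), $\tilde u\bmod p$ is the $q$-expansion of an element of $B_2=0$ for every $u\in S_2$, so $v_p(\tilde u)\ge1$. Hence $v_p(\tilde f)\ge1$, a contradiction.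

**Part 2: the reduction mod $p$.** This is Proposition 5, since $S_k/pS_k=V_k/pV_k$.

**Part 3: coefficient rings containing $1/p$.** Let $\mathbb Z[1/p]\subseteq\Lambda\subseteq\mathbb C$.

*Base change.* We first show $M_k(\Gamma_0(p),\Lambda)=M\otimes\Lambda$, where $M=M_k(\Gamma_0(p),\mathbb Z)$. The coefficient functionals $a_n$ separate points of $M$, so they generate a subgroup of finite index in $\mathrm{Hom}(M,\mathbb Z)$. If this subgroup were proper, there would be a prime $\ell$ and $f\in M\setminus\ell M$ with all $a_n(f)\in\ell\mathbb Z$. But then $f/\ell\in M$, a contradiction. So the coordinate functionals of a $\mathbb Z$-basis of $M$ are $\mathbb Z$-combinations of the $a_n$. By Lemma 1 this basis is a $\mathbb C$-basis of $M_k(\Gamma_0(p),\mathbb C)$, so a form with coefficients in $\Lambda$ has coordinates in $\Lambda$. Hence for the upper bounds we may take $\Lambda=\mathbb Z[1/p]$.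

*Upper bounds.* A finitely generated $\mathbb Z[1/p]$-module $N$ with $N/\ell N=0$ for all $\ell\ne p$ is $0$. Apply this to $M_k(\Gamma_0(p),\mathbb Z[1/p])$ modulo the weight $k$ part of the subalgebra generated by low weights. By Lemma 8 and Proposition 11, weights $\le6$ always suffice. If $p\equiv2\pmod3$, then $D_3=0$, and $L_3=L_1\otimes L_2$ by (9), as $1$ and $2$ are not both odd. By Theorem 9, $H^0(X_F,L_1)H^0(X_F,L_2)$ spans $H^0(X_F,L_3)$ for all $\ell\ne p$. So weight $6$ is generated by weights $2$ and $4$, and weights $\le4$ suffice.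

*Lower bound for $p\equiv1\pmod3$.* Let $z_0$ be an elliptic point of order 3, fixed by an element of order 3 of $\Gamma_0(p)$ with bottom row $(c,d)$. Then $\zeta=cz_0+d$ is an eigenvalue of that element, a primitive cube root of unity, and $f(z_0)=\zeta^kf(z_0)$ for $f$ of weight $k$. So forms of weights $2$ and $4$ vanish at $z_0$, and so do all polynomials of weight $6$ in them. But $E_6\in M_6(\Gamma_0(p),\Lambda)$ has $E_6(z_0)\ne0$. Indeed, $z_0$ is $SL_2(\mathbb Z)$-equivalent to $e^{2\pi i/3}$, where $E_4$ vanishes and $\Delta=(E_4^3-E_6^2)/1728$ does not. So weight $6$ is needed.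

*Lower bound for all $p$.* The quotient of $M_2(\Gamma_0(p),\mathbb C)$ by cusp forms is spanned by the class of $pE_2(pz)-E_2(z)$, whose constant term is not $0$. The functionals $a_0(f)$ and $a_0(\tilde f)$ vanish on cusp forms, so there is $\lambda\in\mathbb C$ with $a_0(\tilde f)=\lambda a_0(f)$ for all $f\in M_2(\Gamma_0(p))$. Linear combinations of products of two weight 2 forms then satisfy $a_0(\tilde f)=\lambda^2a_0(f)$. But $E_4(z)$ and $E_4(pz)$ have $(a_0(f),a_0(\tilde f))=(1,p^4)$ and $(1,1)$, so this relation fails on $M_4$, and weight $4$ is needed. Together: $n=6$ for $p\equiv1$ and $n=4$ for $p\equiv2\pmod3$.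

**Part 4: the full ring over $\mathbb Z$.** The Known result and Theorem A show that $M(\Gamma_0(p),\mathbb Z)$ is generated by $T$ and $S_2,S_4,S_6$.

*Lower bound.* Let $k<p-1$. By the Known result an element of $M_k(\Gamma_0(p),\mathbb Z)$ is a polynomial in $T$ and homogeneous elements of $S$, all terms being of weight $k$. As $T$ has weight $p-1>k$, it does not occur, so $M_k(\Gamma_0(p),\mathbb Z)=S_k$. Hence the algebra generated by weights $<p-1$ lies in $\bigoplus_kS_k$. It does not contain $T$, as $v_p(\tilde T)=-1$.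

*Upper bound.* For $p\ge7$ all the generators have weight at most $\max(6,p-1)=p-1$. For $p=5$ we show that $M_6(\Gamma_0(5),\mathbb Z)$ is generated by weights $2$ and $4$. Let $e=\frac{5E_2(5z)-E_2(z)}4\in M_2(\Gamma_0(5),\mathbb Z)$, as in Section 4. By (3), $\dim M_4(\Gamma_0(5))=\dim M_6(\Gamma_0(5))=3$, and multiplication by $e$ is injective, so $M_6(\Gamma_0(5),\mathbb Q)=e\,M_4(\Gamma_0(5),\mathbb Q)$. As $e\in1+q\mathbb Z[[q]]$ is invertible in $\mathbb Z[[q]]$, the quotient by $e$ of a form with integral coefficients has integral coefficients. So $M_6(\Gamma_0(5),\mathbb Z)=e\,M_4(\Gamma_0(5),\mathbb Z)$. Hence $S_6$ is not needed among the generators, and weights $\le4=p-1$ suffice. $\blacksquare$
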